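
\newtheorem{theorem}{Theorem}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}

\title{Cohn's Lie algebras are not special}


\begin{abstract}
Let $k$ be a field of characteristic $p>0$, let $K=k[y_1,y_2,y_3]/(y_1^p,y_2^p,y_3^p)$, and let
$\mathcal L_p$ be the Lie $K$-algebra with generators $x_1,x_2,x_3$ and the single relation
$y_3x_3=y_2x_2+y_1x_1$. We prove Cohn's conjecture that $\mathcal L_p$ never embeds into its universal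
enveloping algebra: Jacobson's Lie polynomial $(a+b)^p-a^p-b^p$, evaluated at $a=y_1x_1$, $b=y_2x_2$,
is nonzero in $\mathcal L_p$ and becomes zero in the enveloping algebra. A
$\mathbb Z^3$-grading identifies one component of the map from $\mathcal L_p$ to its enveloping algebra
with the map from Lie polynomials of degree $p$ in two variables over $k$ to noncommutative polynomials
modulo three $p$-th powers. We compute the kernel in this component, show that there is no kernel in degrees
below $p$, extend the result to other truncation exponents under a numerical condition, and prove that over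
any commutative ring a single linear relation with two terms always defines a Lie algebra that does embed
into its enveloping algebra.
\end{abstract}

\section{Introduction}

\subsection*{The question}

Let $K$ be a commutative ring. A Lie $K$-algebra $L$ is a $K$-module with a bilinear bracket satisfying
$[u,u]=0$ and the Jacobi identity. It has a universal enveloping associative algebra $U_K(L)$, and $L$ is
called \emph{special} if the canonical map $L\to U_K(L)$ is injective; equivalently, if $L$ is isomorphic to
a Lie subalgebra of an associative $K$-algebra with the commutator bracket. By the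
Poincar\'e--Birkhoff--Witt theorem, $L$ is special whenever it is free as a $K$-module; in particular every
Lie algebra over a field is special. So failure of specialness comes from the module structure of $L$ over
$K$, and a natural place to look for it is a free Lie algebra with one linear relation imposed on its
generators. If some coefficient of the relation is a unit, the relation eliminates a generator and the
result is free. The coefficients should therefore be far from units.

For a set $X$ and a subset $S$ of the free Lie algebra $\mathrm{Lie}_K(X)$ write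
$\mathrm{Lie}_K(X\mid S)$ for the quotient of $\mathrm{Lie}_K(X)$ by the ideal generated by $S$. Let $k$ be
a field of characteristic $p>0$. \emph{Cohn's Lie algebra} is
\[
\mathcal L_p=\mathrm{Lie}_K(x_1,x_2,x_3\mid y_3x_3=y_2x_2+y_1x_1),\qquad
K=k[y_1,y_2,y_3]/(y_1^p,y_2^p,y_3^p).
\]
It is known that $\mathcal L_2$, $\mathcal L_3$ and $\mathcal L_5$ are not special. Cohn's conjecture, stated
in \cite{BCS}, says that $\mathcal L_p$ is not special for any prime $p$. We prove it.

\subsection*{What one should expect}

Put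
\[
\Lambda_p(a,b)=(a+b)^p-a^p-b^p\in\mathbb F_p\langle a,b\rangle .
\]
By a theorem of Jacobson, recalled in Section~\ref{sec:facts}, this is a Lie polynomial in $a$ and $b$, so
it can be evaluated in any Lie algebra over $\mathbb F_p$. In $U=U_K(\mathcal L_p)$ the $y_i$ are central
and $y_i^p=0$, hence
\begin{equation}\label{eq:dies}
\Lambda_p(y_1x_1,y_2x_2)\ \longmapsto\ (y_1x_1+y_2x_2)^p-y_1^px_1^p-y_2^px_2^p=(y_3x_3)^p=y_3^px_3^p=0 .
\end{equation}
This computation uses $p$-th powers, which do not exist in a Lie algebra, and so one expects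
$\Lambda_p(y_1x_1,y_2x_2)$ to be nonzero in $\mathcal L_p$. The difficulty is to prove it: the ideal
generated by the relation contains all $K$-combinations of its iterated brackets, and $K$ has many zero
divisors. The way out is to give $y_i$ and $x_i$ opposite weights in $\mathbb Z^3$. Our element has weight
$0$, and in degree $p$ and weight $0$ the ring $K$ disappears: one is left with a free Lie algebra over the
field $k$.

\subsection*{Results}

\begin{theorem}\label{thm:main}
For every prime $p$ and every field $k$ of characteristic $p$, the element $\Lambda_p(y_1x_1,y_2x_2)$ is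
nonzero in $\mathcal L_p$, but its image in $U_K(\mathcal L_p)$ is $0$. Hence $\mathcal L_p$ is not special.
\end{theorem}

The next results say how much of the kernel this element accounts for and how far the phenomenon extends.
Fix a prime $p$. For integers $n\ge1$ and $N_1,\dots,N_n\ge1$ and a nonzero commutative
$\mathbb F_p$-algebra $k$ put
\[
\mathcal L(N_1,\dots,N_n;k)=\mathrm{Lie}_K(x_1,\dots,x_n\mid y_1x_1+\dots+y_nx_n=0),\qquad
K=k[y_1,\dots,y_n]/(y_1^{N_1},\dots,y_n^{N_n}).
\]
If $k$ is a field, replacing $x_3$ by $-x_3$ shows that $\mathcal L_p\cong\mathcal L(p,p,p;k)$.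

For a $K$-module $M$ let $\mathrm{Lie}(M)$, or $\mathrm{Lie}_K(M)$, be the free Lie $K$-algebra on the
\emph{module} $M$: linear maps from $M$ to a Lie algebra $\mathfrak g$ extend uniquely to homomorphisms
$\mathrm{Lie}(M)\to\mathfrak g$. If $M$ is presented by generators $X$ and linear relations $S$, then
$\mathrm{Lie}(M)=\mathrm{Lie}_K(X\mid S)$. The algebra $\mathrm{Lie}(M)=\bigoplus_{d\ge1}\mathrm{Lie}^d(M)$
is graded by degree, $\mathrm{Lie}^1(M)=M$, and by universal properties its enveloping algebra is the tensor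
algebra $T(M)$. We write $j=j_M:\mathrm{Lie}(M)\to T(M)$ for the canonical map, and call $M$ \emph{good} if
$j_M$ is injective, that is, if $\mathrm{Lie}(M)$ is special.

\begin{theorem}[The kernel]\label{thm:kernel}
\begin{enumerate}
\item[(a)] For any commutative ring $K$, $K$-module $M$ and $d\ge1$, the kernel of
$\mathrm{Lie}^d(M)\to T^d(M)$ is annihilated by $d$. Hence for $L=\mathcal L(N_1,\dots,N_n;k)$ the kernel of
$L\to U_K(L)$ vanishes in all degrees not divisible by $p$, and for $\mathcal L_p$ the least degree in which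
the kernel is nonzero is exactly $p$.
\item[(b)] In degree $p$ and weight $0$ (see Section~\ref{sec:weights}) the kernel of
$\mathcal L_p\to U_K(\mathcal L_p)$ is exactly the line $k\,\Lambda_p(y_1x_1,y_2x_2)$.
\end{enumerate}
\end{theorem}

\begin{theorem}[Exponents]\label{thm:exponents}
If there are three distinct indices $i,j,l$ with
\[
\min(N_i,p)+\min(N_j,p)+\min(N_l,p)\ \ge\ 2p+2,
\]
then $\mathcal L(N_1,\dots,N_n;k)$ is not special.
\end{theorem}

\begin{theorem}[Two-term relations]\label{thm:two}
Let $K$ be any commutative ring, let $y_1,y_2\in K$, and let $X$ be any set containing $x_1\ne x_2$. Then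
$\mathrm{Lie}_K(X\mid y_1x_1+y_2x_2=0)$ is special.
\end{theorem}

\begin{corollary}\label{cor:cons}
\begin{enumerate}
\item[(i)] If at most two of the $N_i$ are $\ge2$, then $\mathcal L(N_1,\dots,N_n;k)$ is special. So three
terms in the relation are really needed.
\item[(ii)] The bound $2p+2$ in Theorem~\ref{thm:exponents} cannot be lowered: $\mathcal L(p,p,1;k)$, with
sum $2p+1$, is special.
\item[(iii)] For $p=2$, $\mathcal L(N_1,\dots,N_n;k)$ is non-special if and only if at least three of the
$N_i$ are $\ge2$.
\end{enumerate}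
\end{corollary}

\begin{proof}
(i) $N_i=1$ means $y_i=0$ in $K$, so at most two terms of the relation are nonzero. If $n\ge2$, this is a
relation as in Theorem~\ref{thm:two}, possibly with zero coefficients. If $n=1$, the algebra is
$\mathrm{Lie}(M)$ with $M$ cyclic. Any two elements of $M$ are then multiples of one element, so their
bracket is $0$, $\mathrm{Lie}(M)$ is concentrated in degree $1$, and there $j$ is the identity.

(ii) is a case of (i). (iii) If three of the $N_i$ are $\ge2$, the corresponding sum in
Theorem~\ref{thm:exponents} is $6=2p+2$; otherwise (i) applies.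
\end{proof}

For $p\ge3$ the case where at least three $N_i$ are $\ge2$ but no triple satisfies the inequality of
Theorem~\ref{thm:exponents} is not decided here.

Section~\ref{sec:two} carries out the main idea by hand for $p=2$. Section~\ref{sec:weights} proves
Theorems~\ref{thm:main} and~\ref{thm:kernel}(b), Section~\ref{sec:degrees} proves
Theorem~\ref{thm:kernel}(a), and Sections~\ref{sec:exponents} and~\ref{sec:twoterm} prove
Theorems~\ref{thm:exponents} and~\ref{thm:two}. The proofs in Section~\ref{sec:twoterm} are independent of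
Sections~\ref{sec:two}--\ref{sec:exponents}.

\section{Conventions and three facts}\label{sec:facts}

Brackets are left-normed: $[u_1,\dots,u_m]=[[u_1,\dots,u_{m-1}],u_m]$. In this notation the Jacobi identity
reads
\begin{equation}\label{eq:jac}
[u,[v,v']]=[u,v,v']-[u,v',v].
\end{equation}
For a sequence $I=(i_1,\dots,i_m)$ write $|I|=m$, $x_I=x_{i_1}\cdots x_{i_m}$ and
$[r,x_I]=[r,x_{i_1},\dots,x_{i_m}]$. The \emph{content} of $I$ is the vector $\gamma(I)\in\mathbb N^n$ whose
$i$-th coordinate counts the occurrences of $i$.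

\medskip
\noindent\textbf{(J)} (Jacobson, \cite[Ch.~V, \S7]{J}.) \emph{$\Lambda_p(a,b)=\sum_{i=1}^{p-1}s_i(a,b)$,
where $i\,s_i$ is the coefficient of $\tau^{i-1}$ in $[a,\tau a+b,\dots,\tau a+b]$, with $p-1$ entries
$\tau a+b$. In particular $\Lambda_p$ is a Lie polynomial.}

Indeed, put $c=\tau a+b\in\mathbb F_p\langle a,b\rangle[\tau]$ and define $s_i$ by
$c^p=\tau^pa^p+b^p+\sum_{i=1}^{p-1}\tau^is_i$. Differentiating in $\tau$ gives
$\sum_{j=0}^{p-1}c^{j}a\,c^{p-1-j}=\sum_i i\,\tau^{i-1}s_i$. Left and right multiplication by $c$ commute,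
so $[a,c,\dots,c]=\sum_j(-1)^j\binom{p-1}{j}c^{j}a\,c^{p-1-j}$, and $(-1)^j\binom{p-1}{j}=1$ in
$\mathbb F_p$. Thus $[a,c,\dots,c]=\sum_i i\,\tau^{i-1}s_i$. Each $i$ with $1\le i\le p-1$ is invertible, so
the $s_i$ are Lie polynomials, and $\tau=1$ gives $\Lambda_p=\sum_i s_i$.

For example, $\Lambda_2=[a,b]$ and $\Lambda_3=[a,b,b]-[a,b,a]$. Iterating,
$(t_1+\dots+t_m)^p-\sum_i t_i^p$ is a Lie polynomial in $t_1,\dots,t_m$: if $u=t_1+\dots+t_{m-1}$, it is the
sum of $\Lambda_p(u,t_m)$ and the polynomial for $m-1$ variables.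

\medskip
\noindent\textbf{(W)} (Witt; see \cite[Ch.~II, \S3]{B}.) \emph{Over any commutative ring $k$ a free Lie
algebra embeds in the free associative algebra on the same generators, and
$\mathrm{Lie}_K(X)=K\otimes_k\mathrm{Lie}_k(X)$ for any commutative $k$-algebra $K$.}

\medskip
\noindent\textbf{(I)} \emph{The ideal of $\mathrm{Lie}_K(X)$ generated by an element $r$ is the $K$-span $S$
of all $[r,x_I]$, where $I$ runs over finite sequences, the empty one included. Likewise $\mathrm{Lie}(M)$
is spanned by the left-normed brackets of elements of $M$.}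

Indeed, by \eqref{eq:jac} the set $\{v:[S,v]\subseteq S\}$ is a Lie $K$-subalgebra; it contains $X$, so it
is everything, and $S$ is an ideal. For the second statement take for $S$ the span of the left-normed
brackets and $M$ in place of $X$: then $[S,\mathrm{Lie}(M)]\subseteq S$, so $S$ is a subalgebra containing
$M$.

\section{The case $p=2$ by hand}\label{sec:two}

Let $p=2$ and $z_i=y_ix_i\in\mathrm{Lie}_K(x_1,x_2,x_3)$. The claim of Theorem~\ref{thm:main} is that
$\Lambda_2(z_1,z_2)=[z_1,z_2]=y_1y_2[x_1,x_2]$ is not in the ideal $J$ generated by $r=z_1+z_2-z_3$. By (I)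
the degree-$2$ part of $J$ is spanned over $k$ by the elements $y^\alpha[r,x_i]$. Here
\begin{align*}
[r,x_1]&=-y_2[x_1,x_2]+y_3[x_1,x_3],\\
[r,x_2]&=y_1[x_1,x_2]+y_3[x_2,x_3],\\
[r,x_3]&=y_1[x_1,x_3]+y_2[x_2,x_3].
\end{align*}
A priori all $24$ choices of $y^\alpha$ and $i$ may enter. But count each $y_i$ as $+1$ and each $x_i$ as
$-1$ in the $i$-th coordinate of $\mathbb Z^3$. This defines a grading (see Section~\ref{sec:weights}), for
which $r$ has weight $0$. The element $y_1y_2[x_1,x_2]$ has weight $0$ and $y^\alpha[r,x_i]$ has weight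
$\alpha-e_i$, where $e_i$ is the $i$-th unit vector. So if $y_1y_2[x_1,x_2]$ is in $J$, it is a
$k$-combination of those $y^\alpha[r,x_i]$ that have weight $0$, and these are the three elements
$y_i[r,x_i]=[r,z_i]$:
\begin{align*}
[r,z_1]&=-[z_1,z_2]+[z_1,z_3],\\
[r,z_2]&=[z_1,z_2]+[z_2,z_3],\\
[r,z_3]&=[z_1,z_3]+[z_2,z_3].
\end{align*}
The brackets $[z_i,z_j]=y_iy_j[x_i,x_j]$ with $i<j$ are linearly independent over $k$, so we are doing
linear algebra over a field. The linear functional
\[
[z_1,z_2]\mapsto1,\qquad [z_1,z_3]\mapsto1,\qquad [z_2,z_3]\mapsto-1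
\]
kills all three elements $[r,z_i]$ and not $[z_1,z_2]$. This proves the claim. The functional is not an
accident: it is the substitution $z_3\mapsto z_1+z_2$ in the free Lie algebra on $z_1,z_2$, read off on the
coefficient of $[z_1,z_2]$.

\section{Weights, and a free Lie algebra over $k$}\label{sec:weights}

We set up the weight argument for all exponents at once, since Section~\ref{sec:exponents} uses it again,
and we treat $L$ and its enveloping algebra in parallel.

Let $k$ be a field, $K=k[y_1,\dots,y_n]/(y_1^{N_1},\dots,y_n^{N_n})$, $X=\{x_1,\dots,x_n\}$ and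
$z_i=y_ix_i$. Fix $\ell=\sum_i\varepsilon_it_i$ with $\varepsilon_i\in k$, and let
\[
r=\ell(z_1,\dots,z_n)=\sum_i\varepsilon_iy_ix_i,\qquad
L=\mathrm{Lie}_K(X)/J,\quad J=(r),\qquad U=U_K(L)=K\langle X\rangle/(r).
\]
By (W), and since $K$ has the $k$-basis $y^\alpha$ with $0\le\alpha_i<N_i$,
\[
\mathrm{Lie}_K(X)=\bigoplus_{0\le\alpha_i<N_i,\ \beta\in\mathbb N^n}y^\alpha\,\mathrm{Lie}_k(X)_\beta,
\qquad
K\langle X\rangle=\bigoplus_{0\le\alpha_i<N_i,\ \beta\in\mathbb N^n}y^\alpha\,k\langle X\rangle_\beta ,
\]
where the subscript $\beta$ denotes the component of multidegree $\beta$. Give the summand with index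
$(\alpha,\beta)$ \emph{degree} $|\beta|=\sum\beta_i$ and \emph{weight} $\alpha-\beta\in\mathbb Z^n$. Since
the ideal $(y_1^{N_1},\dots,y_n^{N_n})$ is monomial, a product of monomials $y^\alpha y^{\alpha'}$ is
$y^{\alpha+\alpha'}$ or $0$, so both algebras are graded by degree and weight. The elements $z_i$ and $r$
are homogeneous of degree $1$ and weight $0$, so $J$ and $(r)$ are homogeneous, and $L$, $U$ and the map
$L\to U$ inherit the grading. Subscripts $(d,\delta)$ denote the component of degree $d$ and weight $\delta$.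

Let $G=\mathrm{Lie}_k(t_1,\dots,t_n)\subset A=k\langle t_1,\dots,t_n\rangle$, let $H\subset G$ be the Lie
ideal and $Q\subset A$ the two-sided ideal generated by $\ell$, and let $G_d,A_d,H_d,Q_d$ be the parts of
degree $d$.

\begin{lemma}\label{lem:dict}
Let $d\ge1$ and $\delta\in\mathbb N^n$ with $\delta_i<N_i$ for all $i$. Put
\[
C=\bigoplus G_\beta,\qquad C'=\bigoplus A_\beta ,
\]
both sums over all $\beta$ with $|\beta|=d$ and $\beta_i\ge N_i-\delta_i$ for some $i$. Then
$u\mapsto y^\delta u(z_1,\dots,z_n)$ induces $k$-linear isomorphisms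
\[
G_d/(H_d+C)\;\cong\;L_{d,\delta},\qquad A_d/(Q_d+C')\;\cong\;U_{d,\delta},
\]
and under these the map $L_{d,\delta}\to U_{d,\delta}$ is induced by the inclusion $G\subset A$.
\end{lemma}

\begin{proof}
The component $\mathrm{Lie}_K(X)_{d,\delta}$ is the direct sum over $|\beta|=d$ of the spaces
$y^{\delta+\beta}\mathrm{Lie}_k(X)_\beta$, where the summand is $0$ if $\delta_i+\beta_i\ge N_i$ for some
$i$. For $u\in G_\beta$ we have $y^\delta u(z)=y^{\delta+\beta}u(x)$. So the map
$\varphi:G_d\to\mathrm{Lie}_K(X)_{d,\delta}$, $u\mapsto y^\delta u(z)$, takes $G_\beta$ onto the summand of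
index $\beta$, bijectively if $\delta_i+\beta_i<N_i$ for all $i$ and by $0$ otherwise. Hence $\varphi$ is
onto with kernel $C$. In the same way $\varphi':A_d\to K\langle X\rangle_{d,\delta}$,
$u\mapsto y^\delta u(z)$, is onto with kernel $C'$.

By (I), $J$ is spanned over $k$ by the elements $y^\alpha[r,x_I]$ with $0\le\alpha_i<N_i$, which are
homogeneous of degree $|I|+1$ and weight $\alpha-\gamma(I)$. Hence $J_{d,\delta}$ is spanned by those with
$|I|=d-1$ and $\alpha=\delta+\gamma(I)$. If $\delta_i+\gamma(I)_i\ge N_i$ for some $i$, then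
$y^{\delta+\gamma(I)}=0$, so we may allow these $I$ too. Thus $J_{d,\delta}$ is spanned by the elements
\[
y^{\delta+\gamma(I)}[r,x_I]=y^\delta[r,z_I]=\varphi([\ell,t_I]),\qquad |I|=d-1 .
\]
By (I) over $k$ the elements $[\ell,t_I]$ with $|I|=d-1$ span $H_d$, so $J_{d,\delta}=\varphi(H_d)$. Likewise
$(r)\subset K\langle X\rangle$ is spanned over $k$ by the $y^\alpha x_Irx_{I'}$, of weight
$\alpha-\gamma(I)-\gamma(I')$, so $(r)_{d,\delta}$ is spanned by the elements
$y^\delta z_Irz_{I'}=\varphi'(t_I\ell t_{I'})$ with $|I|+|I'|=d-1$, and $(r)_{d,\delta}=\varphi'(Q_d)$. The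
two isomorphisms follow, and they are compatible because $\varphi'$ restricts to $\varphi$ on $G_d$.
\end{proof}

So in the weights $\delta$ of the lemma the coefficients $y_i$ disappear from the relation, and all that is
left of the truncation is that monomials with too many letters $t_i$ are set to zero.

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:kernel}(b)]
Take $n=3$, $N_1=N_2=N_3=p$, $\ell=t_1+t_2-t_3$, so that $L=\mathcal L_p$, and apply Lemma~\ref{lem:dict}
with $d=p$ and $\delta=0$. If $|\beta|=p$ and $\beta_i\ge p$, then $\beta=pe_i$, where $e_i$ is the $i$-th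
unit vector. Since $p\ge2$, a Lie polynomial of degree $p$ in one variable is zero, so $G_{pe_i}=0$ and
$C=0$. On the other hand $A_{pe_i}=k\,t_i^p$, so $C'=\mathrm{span}_k(t_1^p,t_2^p,t_3^p)$. The substitution
$t_3\mapsto t_1+t_2$ identifies $G/H$ with $\mathrm{Lie}_k(t_1,t_2)$ and $A/Q$ with
$k\langle t_1,t_2\rangle$. Therefore the map $L_{p,0}\to U_{p,0}$ is identified with
\begin{equation}\label{eq:component}
\mathrm{Lie}_k(t_1,t_2)_p\ \longrightarrow\
k\langle t_1,t_2\rangle_p\,\big/\,\mathrm{span}_k\big(t_1^p,\ t_2^p,\ (t_1+t_2)^p\big),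
\end{equation}
and $\Lambda_p(y_1x_1,y_2x_2)\in L_{p,0}$ corresponds to $\Lambda_p(t_1,t_2)$.

This Lie polynomial is nonzero, because the coefficient of $t_1^{p-1}t_2$ in
$(t_1+t_2)^p-t_1^p-t_2^p$ is $1$, and it visibly lies in the kernel of \eqref{eq:component}, in agreement
with \eqref{eq:dies}. This is Theorem~\ref{thm:main}.

For Theorem~\ref{thm:kernel}(b), let $u\in\mathrm{Lie}_k(t_1,t_2)_p$ be in the kernel of
\eqref{eq:component}, say $u=a\,t_1^p+b\,t_2^p+c\,(t_1+t_2)^p$ with $a,b,c\in k$. Then
\[
u-c\,\Lambda_p(t_1,t_2)=(a+c)\,t_1^p+(b+c)\,t_2^p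
\]
is a Lie polynomial. Its components of bidegree $(p,0)$ and $(0,p)$ are Lie polynomials of degree $p\ge2$
in one variable, hence zero. So $u=c\,\Lambda_p(t_1,t_2)$.
\end{proof}

\begin{remark}\label{rem:trunc}
The exact exponent $p$ matters in this argument. It is large enough that the truncation removes no Lie
polynomial of degree $p$ ($C=0$), and small enough that it removes the $p$-th powers of the variables
($C'\neq0$). If $n=3$ and all $N_i>p$, then $C=C'=0$ for $d=p$, $\delta=0$, and the map in this component is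
the inclusion of Lie polynomials in two variables into noncommutative polynomials. The cure, used in
Section~\ref{sec:exponents}, is to multiply by a monomial $y^\delta$, that is, to work in weight $\delta$.
\end{remark}

\section{Degrees not divisible by $p$}\label{sec:degrees}

\begin{proof}[Proof of Theorem~\ref{thm:kernel}(a)]
Let $T^{\ge1}(M)=\bigoplus_{d\ge1}T^d(M)$. Multilinearity of the left-normed bracket gives a linear map
\[
\psi:T^{\ge1}(M)\to\mathrm{Lie}(M),\qquad \psi(m_1\otimes\dots\otimes m_d)=[m_1,\dots,m_d].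
\]
We show that $\psi(j(u))=d\,u$ for $u\in\mathrm{Lie}^d(M)$; then $j(u)=0$ implies $d\,u=0$.

Let $T(M)$ act on $\mathrm{Lie}(M)$ from the right, $m\in M$ acting as $[\,\cdot\,,m]$. By \eqref{eq:jac}
the set of $v\in\mathrm{Lie}(M)$ for which $j(v)$ acts as $[\,\cdot\,,v]$ is a Lie subalgebra; it contains
$M$, so it is all of $\mathrm{Lie}(M)$. Since $\psi(t\,m)=[\psi(t),m]$ for $t\in T^{\ge1}(M)$ and $m\in M$,
the map $\psi$ is compatible with the right actions of $T(M)$, and so
\[
\psi(t\,j(v))=[\psi(t),v]\qquad(t\in T^{\ge1}(M),\ v\in\mathrm{Lie}(M)).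
\]
The formula $\psi(j(u))=d\,u$ is clear for $d=1$. For $d\ge2$, by (I), $\mathrm{Lie}^d(M)$ is spanned by
elements $u=[v,m]$ with $v\in\mathrm{Lie}^{d-1}(M)$, $m\in M$, and by induction
\[
\psi(j(u))=\psi(j(v)\,m)-\psi(m\,j(v))=[(d-1)v,m]-[m,v]=d\,[v,m]=d\,u .
\]

The algebra $L=\mathcal L(N_1,\dots,N_n;k)$ is $\mathrm{Lie}(M)$ for $M=K^n/K(y_1,\dots,y_n)$. As $pK=0$, an
integer $d$ not divisible by $p$ is invertible in $K$, so the kernel is zero in degree $d$. For
$\mathcal L_p$ it is therefore zero in degrees $1,\dots,p-1$, and nonzero in degree $p$ by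
Theorem~\ref{thm:main}.
\end{proof}

\section{Other exponents}\label{sec:exponents}

We prove Theorem~\ref{thm:exponents}. Put
\[
m_i=\min(N_i,p),\qquad \delta_i=N_i-m_i\ge0 ,
\]
and renumber so that the three indices in Theorem~\ref{thm:exponents} are $1,2,3$; thus
$m_1+m_2+m_3\ge2p+2$. Our candidate for the kernel is
\[
v=y^\delta\,\Lambda(z_1,z_2,z_4,\dots,z_n),\qquad
\Lambda=\Big(\sum_{i\ne3}t_i\Big)^p-\sum_{i\ne3}t_i^p,\qquad z_i=y_ix_i,
\]
where $\Lambda$ is a Lie polynomial by (J). In $U$ it becomes
$y^\delta\big((-y_3x_3)^p-\sum_{i\ne3}y_i^px_i^p\big)=0$, because $\delta_i+p\ge N_i$ for every $i$. It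
remains to show $v\ne0$ in $L=\mathcal L(N_1,\dots,N_n;k)$. We have
$\mathcal L(N_1,\dots,N_n;k)=k\otimes_{\mathbb F_p}\mathcal L(N_1,\dots,N_n;\mathbb F_p)$, and $v=1\otimes v_0$
for the corresponding element $v_0$ over $\mathbb F_p$. As $k\ne0$ is free over the field $\mathbb F_p$,
$v_0\ne0$ implies $1\otimes v_0\ne0$. So we may and do assume $k=\mathbb F_p$.

\subsection*{Reduction to two variables}

Apply Lemma~\ref{lem:dict} with $\ell=t_1+\dots+t_n$, $d=p$ and the weight $\delta$; note that
$\delta_i<N_i$ because $m_i\ge1$. Since $N_i-\delta_i=m_i$, we get $v=0$ in $L$ if and only if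
$\Lambda\in H_p+C$, where $C$ is the sum of the $G_\beta$ with $|\beta|=p$ and $\beta_i\ge m_i$ for some
$i$. The homomorphism
\[
\pi:G\to\mathrm{Lie}_k(t_1,t_2),\qquad t_1\mapsto t_1,\quad t_2\mapsto t_2,\quad t_3\mapsto-t_1-t_2,\quad
t_i\mapsto0\ (i\ge4)
\]
kills $\ell$, hence $H$, and sends $\Lambda$ to $\Lambda_p(t_1,t_2)$. If $\beta_i\ge m_i\ge1$ for some
$i\ge4$, it kills $G_\beta$. Therefore
\begin{equation}\label{eq:V}
v=0\ \Longrightarrow\ \Lambda_p(t_1,t_2)\in V_1+V_2+V_3,\qquad
V_i=\pi\Big(\bigoplus_{|\beta|=p,\ \beta_i\ge m_i}G_\beta\Big)\quad(i=1,2,3).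
\end{equation}
When $m_1=m_2=m_3=p$ all $V_i$ vanish and we are done as in Section~\ref{sec:weights}. In general the $V_i$
are nonzero subspaces of a free Lie algebra, and we need a quotient in which they can be controlled but
$\Lambda_p$ survives. A metabelian quotient, in which any two commutators commute with each other, is good
enough: there the letters after the first two may be permuted, and containing many letters $t_i$ becomes
divisibility by a power of a linear form.

\subsection*{A metabelian quotient}

Let $P=k[s,t]$ and let $E=Pe\oplus kt_1\oplus kt_2$, where $Pe$ is a free $P$-module of rank one, with the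
alternating $k$-bilinear bracket
\[
[t_1,t_2]=e,\qquad[fe,t_1]=sf\,e,\qquad[fe,t_2]=tf\,e,\qquad[Pe,Pe]=0\qquad(f\in P).
\]
This is a Lie algebra. The Jacobi sum is trilinear and vanishes when two arguments are equal, so two kinds
of triples remain. If two arguments are in $Pe$, all three terms vanish. For $(t_1,t_2,fe)$ the sum is
\[
[[t_1,t_2],fe]+[[t_2,fe],t_1]+[[fe,t_1],t_2]=0-tsf\,e+stf\,e=0 .
\]
Let $\rho:\mathrm{Lie}_k(t_1,t_2)\to E$ be the homomorphism with $t_i\mapsto t_i$, and put
\[
\lambda_1=s,\qquad\lambda_2=t,\qquad\lambda_3=w:=-s-t .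
\]
Then bracketing $fe$ with $\rho\pi(t_i)$ multiplies $f$ by $\lambda_i$ for $i=1,2,3$, so
\[
\rho\pi[t_{i_1},\dots,t_{i_p}]=c_{i_1i_2}\,\lambda_{i_3}\cdots\lambda_{i_p}\,e,\qquad
i_1,\dots,i_p\in\{1,2,3\},
\]
with $c_{ij}\in k$ and $c_{ii}=0$. Monomials containing a letter $t_i$ with $i\ge4$ go to $0$. The space
$G_\beta$ is spanned by left-normed monomials of content $\beta$. In one with nonzero image at most one of
the first two letters is $t_i$, so at least $\beta_i-1$ factors $\lambda_i$ appear. Hence
\begin{equation}\label{eq:rhoV}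
\rho(V_i)\subseteq\lambda_i^{m_i-1}P\,e\qquad(i=1,2,3).
\end{equation}

Next we compute $\rho(\Lambda_p(t_1,t_2))$. Extending $\rho$ to coefficients in $k[\tau]$, it sends
$[t_1,\tau t_1+t_2,\dots,\tau t_1+t_2]$, with $p-1$ entries $\tau t_1+t_2$, to $(\tau s+t)^{p-2}e$: the
first bracket gives $e$ and each of the remaining $p-2$ multiplies by $\tau s+t$. By (J),
$\rho(s_i(t_1,t_2))=\frac1i\binom{p-2}{i-1}s^{i-1}t^{p-1-i}e$. Since
$\frac1i\binom{p-2}{i-1}=\frac1{p-1}\binom{p-1}{i}=-(-1)^i=(-1)^{i-1}$ in $\mathbb F_p$,
\[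
\rho(\Lambda_p(t_1,t_2))=\Phi\,e,\qquad \Phi=\sum_{i=1}^{p-1}(-s)^{i-1}t^{p-1-i} .
\]
This is a geometric sum: $(s+t)\Phi=t^{p-1}-(-s)^{p-1}=t^{p-1}-s^{p-1}$ in characteristic $p$. Multiplying
by $-st$ we get, for every prime $p$,
\begin{equation}\label{eq:Phi}
stw\,\Phi=s^pt-st^p .
\end{equation}

By \eqref{eq:V} and \eqref{eq:rhoV}, Theorem~\ref{thm:exponents} now follows from a statement about
polynomials in two variables.

\begin{lemma}\label{lem:ideal}
Let $m_1,m_2,m_3\le p$ be positive integers with $m_1+m_2+m_3\ge2p+2$. Then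
$\Phi\notin(s^{m_1-1},t^{m_2-1},w^{m_3-1})$ in $P=\mathbb F_p[s,t]$.
\end{lemma}

For $p=3$ we have $\Phi=t-s$. The only exponents below $(3,3,3)$ that the lemma allows are $(3,3,2)$ and its
permutations. For $(3,3,2)$ the ideal is $(s^2,t^2,w)$, whose degree-one part is spanned by $s+t$, and
$t-s$ is not a multiple of $s+t$. For $(3,2,2)$, with sum $2p+1$, the ideal $(s^2,t,w)$ contains all linear
forms; the conclusion of the lemma fails, and our test gives no information.

The idea of the proof is that $\Phi\in(s^{m_1-1},t^{m_2-1},w^{m_3-1})$ would give, via \eqref{eq:Phi}, a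
linear relation (syzygy) between $s^{m_1},t^{m_2},w^{m_3}$ in total degree $p+1$. Another one, in degree
$p$, comes from $s^p+t^p+w^p=0$. Two independent homogeneous syzygies of $(s^{m_1},t^{m_2},w^{m_3})$ have
degrees with sum at least $m_1+m_2+m_3$, as their cross product shows, and this exceeds $2p+1$. So the first
syzygy must be a multiple of the second, and this is ruled out by divisibility.

\begin{proof}
Suppose $\Phi=s^{m_1-1}f+t^{m_2-1}g+w^{m_3-1}h$. As $\Phi$ is homogeneous of degree $p-2$, we may take
$f,g,h$ homogeneous of degrees $p-1-m_1$, $p-1-m_2$, $p-1-m_3$, or zero. Multiplying by $stw$ and using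
\eqref{eq:Phi} we get
\[
s^{m_1}A+t^{m_2}B+w^{m_3}D=0,\qquad
A=twf-s^{p-m_1}t,\quad B=swg+st^{p-m_2},\quad D=sth,
\]
where $A,B,D$ are zero or homogeneous of degrees $p+1-m_1$, $p+1-m_2$, $p+1-m_3$. Since $s+t+w=0$, also
$s^p+t^p+w^p=0$, that is,
\[
s^{m_1}A_0+t^{m_2}B_0+w^{m_3}D_0=0,\qquad (A_0,B_0,D_0)=(s^{p-m_1},t^{p-m_2},w^{p-m_3}).
\]
Here $m_i\le p$ is used. Over the field $k(s,t)$ both $(A,B,D)$ and $(A_0,B_0,D_0)$ are orthogonal to the
nonzero vector $(s^{m_1},t^{m_2},w^{m_3})$, so their cross product is a multiple of it: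
\[
(BD_0-DB_0,\ DA_0-AD_0,\ AB_0-BA_0)=q\,(s^{m_1},t^{m_2},w^{m_3}),\qquad q\in k(s,t).
\]
As $qs^{m_1},qt^{m_2}\in P$ and $s^{m_1},t^{m_2}$ are coprime, $q\in P$. The first coordinate is zero or
homogeneous of degree $(p+1-m_2)+(p-m_3)$, so if $q\ne0$, then
\[
\deg q=2p+1-m_1-m_2-m_3<0,
\]
which is impossible. Hence $q=0$, the two vectors are proportional, and
$(A,B,D)=\mu\,(A_0,B_0,D_0)$ with $\mu\in k(s,t)$. Since $A_0$ and $B_0$ are coprime, $\mu\in P$, and
comparing degrees, $\mu$ is zero or homogeneous of degree $1$. Now $t$ divides $A=\mu s^{p-m_1}$, so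
$t\mid\mu$; and $s$ divides $B=\mu t^{p-m_2}$, so $s\mid\mu$. Thus $st\mid\mu$, and $\mu=0$ for degree
reasons. Then $A=0$, that is, $wf=s^{p-m_1}$. This is impossible, because the prime $w=-(s+t)$ does not
divide a power of $s$.
\end{proof}

This completes the proof of Theorem~\ref{thm:exponents}.

\section{Two-term relations}\label{sec:twoterm}

Let $K$ be any commutative ring, $y_1,y_2\in K$. Why should two terms be harmless? If $y_1x_1+y_2x_2=0$, then
\begin{equation}\label{eq:toy}
y_1[x_1,x_2]=[y_1x_1,x_2]=-y_2[x_2,x_2]=0,\qquad y_2[x_1,x_2]=[x_1,y_2x_2]=-y_1[x_1,x_1]=0 .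
\end{equation}
So every bracket of $x_1$ and $x_2$ is killed by $y_1$ and $y_2$. On two generators the algebra is, from
degree $2$ on, a free Lie algebra over the quotient ring $K/(y_1,y_2)$, and it is special by (W); see
Lemma~\ref{lem:good} for details. With three terms this collapse does not happen:
$\Lambda_2(y_1x_1,y_2x_2)=y_1y_2[x_1,x_2]$ was nonzero in Section~\ref{sec:two}.

The remaining difficulty is the other generators in $X$. The algebra in question is $\mathrm{Lie}(M)$ with
\[
M=S_1\oplus K^{(X\setminus\{x_1,x_2\})},\qquad S_1=(Ke_0\oplus Ke_1)/K(y_1e_0+y_2e_1),\qquad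
x_1\mapsto e_0,\ x_2\mapsto e_1,
\]
and it is not obvious that direct sums of good modules are good. We split $\mathrm{Lie}$ of a direct sum by
elimination, which produces tensor products of the summands, and then find a class of good modules that
contains $S_1$ and is closed under tensor products up to direct sums. All tensor products are over $K$
unless indicated.

\subsection*{Elimination}

We use that a linear map $D:N\to N$ extends uniquely to a derivation of $T(N)$ and of $\mathrm{Lie}(N)$. For
the latter, extend $n\mapsto n+\varepsilon D(n)$ to a homomorphism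
$\mathrm{Lie}(N)\to\mathrm{Lie}(N)\otimes K[\varepsilon]/(\varepsilon^2)$ and take the coefficient of
$\varepsilon$.

\begin{lemma}\label{lem:elim}
For $K$-modules $A,B$ let $N=B\otimes T(A)$. Then
$\mathrm{Lie}(A\oplus B)=\mathrm{Lie}(A)\oplus\mathrm{Lie}(N)$, where $b\otimes a_1\cdots a_m\in N$
corresponds to $[b,a_1,\dots,a_m]$. The induced homomorphism $T(N)\to T(A\oplus B)$, which sends
$b\otimes a_1\cdots a_m\in N$ to the iterated commutator $[b,a_1,\dots,a_m]$, is injective. In particular,
if $A$ and $N$ are good, then $A\oplus B$ is good.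
\end{lemma}

\begin{proof}
\emph{The decomposition.} $N$ is a right $T(A)$-module, so $a\in\mathrm{Lie}(A)$ acts on it through $j(a)$.
Let $D_a$ be the derivation of $\mathrm{Lie}(N)$ extending $n\mapsto n\cdot a$. Then
\begin{equation}\label{eq:D}
D_{[a,a']}=D_{a'}D_a-D_aD_{a'},
\end{equation}
since both sides are derivations that agree on $N$. Hence
$\mathfrak h=\mathrm{Lie}(A)\oplus\mathrm{Lie}(N)$, with $[n,a]=D_a(n)$ for $n\in\mathrm{Lie}(N)$ and
$a\in\mathrm{Lie}(A)$, is a Lie algebra, a semidirect product. In it
$b\otimes a_1\cdots a_m=[b\otimes1,a_1,\dots,a_m]$, so $\mathfrak h$ is generated by $A$ and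
$B=B\otimes1$.

We check the universal property of $\mathrm{Lie}(A\oplus B)$. Let $f:A\oplus B\to\mathfrak g$ be a linear
map to a Lie algebra. It gives homomorphisms $f_A:\mathrm{Lie}(A)\to\mathfrak g$ extending $f|_A$ and
$f_N:\mathrm{Lie}(N)\to\mathfrak g$ with
$f_N(b\otimes a_1\cdots a_m)=[f(b),f(a_1),\dots,f(a_m)]$. Together they form a homomorphism on $\mathfrak h$
if
\[
f_N(D_an)=[f_N(n),f_A(a)]\qquad(n\in\mathrm{Lie}(N),\ a\in\mathrm{Lie}(A)).
\]
For $a\in A$, $n\in N$ this holds by the definition of $f_N$. For fixed $a\in A$ both sides, as functions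
$F$ of $n$, satisfy $F([n,n'])=[F(n),f_N(n')]+[f_N(n),F(n')]$, so they agree on $\mathrm{Lie}(N)$, which is
generated by $N$. Finally, by \eqref{eq:D} and \eqref{eq:jac} the set of $a$ for which the identity holds for
all $n\in\mathrm{Lie}(N)$ is closed under brackets, so it is $\mathrm{Lie}(A)$. The extension of $f$ to
$\mathfrak h$ is unique because $A$ and $B$ generate $\mathfrak h$. So
$\mathfrak h\cong\mathrm{Lie}(A\oplus B)$.

\emph{Injectivity of $T(N)\to T(A\oplus B)$.} Make $T(N)$ a right $T(A\oplus B)$-module: $a\in A$ acts by the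
derivation $D_a$ of $T(N)$ extending $n\mapsto n\cdot a$, and $b\in B$ by right multiplication by
$b\otimes1$. If $\xi\in T(A\oplus B)$ acts as right multiplication by some $n\in N$, then $\xi a-a\xi$ acts
by
\[
t\longmapsto D_a(tn)-D_a(t)\,n=t\,(n\cdot a),
\]
that is, as right multiplication by $n\cdot a$. By induction the commutator $[b,a_1,\dots,a_m]$ acts as
right multiplication by $b\otimes a_1\cdots a_m$. Hence the image in $T(A\oplus B)$ of any $\zeta\in T(N)$
acts as right multiplication by $\zeta$; applied to $1$ it returns $\zeta$.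

\emph{Goodness.} Let $u=\alpha+\nu$, with $\alpha\in\mathrm{Lie}(A)$ and $\nu\in\mathrm{Lie}(N)$, be mapped
to $0$ in $T(A\oplus B)$. The projection $T(A\oplus B)\to T(A)$ that kills $B$ sends the image of $\nu$ to
$0$, so $j_A(\alpha)=0$ and $\alpha=0$. The map $\mathrm{Lie}(N)\to T(A\oplus B)$ is the composite of $j_N$
and $T(N)\to T(A\oplus B)$, so $j_N(\nu)=0$ and $\nu=0$.
\end{proof}

The module $N$ contains $B$ and the modules $B\otimes A^{\otimes m}$, so it looks more complicated than
$A\oplus B$. But in bounded degree the elimination terminates, if we remember that an element of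
$B\otimes A^{\otimes m}$ stands for a bracket of length $m+1$.

\begin{lemma}\label{lem:class}
Let $\mathcal G$ be a class of good $K$-modules such that the tensor product of any two members is isomorphic
to a finite direct sum of members. Then every direct sum of members of $\mathcal G$ is good.
\end{lemma}

\begin{proof}
We first note: \emph{if $M'$ is a direct summand of $M$ and $u\in\ker j_M$ is the image of
$u'\in\mathrm{Lie}(M')$, then $u'\in\ker j_{M'}$}, because $T(M')\to T(M)$ is injective. Every element of
$\mathrm{Lie}(M)$ comes from a finite subsum, so it suffices to treat finite direct sums.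

Let $M=A_1\oplus\dots\oplus A_q$ with $A_i\in\mathcal G$, and assign to each $A_i$ an integer weight
$w_i\ge1$. This induces gradings of $\mathrm{Lie}(M)$ and $T(M)$ by total weight, and $j_M$ respects them.
Fix $d$. We show that $j_M$ is injective in weights $\le d$, for all such $M$ and all weights; taking all
$w_i=1$ and $d$ arbitrary gives the lemma.

By (I), elements of $\mathrm{Lie}(M)$ of weight $\le d$ come from the summands of weight $\le d$, so by the
remark above we may drop the others. Let $n_w$ be the number of summands of weight $w$. We use induction on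
$(n_1,\dots,n_d)\in\mathbb N^d$ in the lexicographic order, which is a well-order. If all $n_w=0$, there is
nothing to prove. Otherwise let $A$ be a summand of least weight $w$ and $B$ the sum of the others. Let
\[
N=B\otimes T(A)=\bigoplus_{m\ge0}B\otimes A^{\otimes m},
\]
where $A_i\otimes A^{\otimes m}$, for a summand $A_i$ of $B$, gets weight $w_i+mw$. The maps of
Lemma~\ref{lem:elim} respect weights, and $A$ is good, so the last part of its proof shows: it is enough that
$j_N$ is injective in weights $\le d$. By hypothesis each $A_i\otimes A^{\otimes m}$ is a finite direct sum of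
members of $\mathcal G$. So $N$ is a direct sum of members, only finitely many of them of weight $\le d$, and
as before we may drop the rest. The terms with $m=0$ are the summands of $B$; those with $m\ge1$ have weight
at least $2w>w$. Hence $N$ has no summands of weight less than $w$ and exactly $n_w-1$ of weight $w$. Its
tuple is lexicographically smaller, and the induction hypothesis applies.
\end{proof}

\subsection*{A class closed under tensor products}

Put $\mathfrak a=(y_1,y_2)\subseteq K$ and $\kappa=K/\mathfrak a$. For $d\ge1$ let $S_d$ be the module with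
generators $e_0,\dots,e_d$ and relations
\[
y_1e_i+y_2e_{i+1}=0\qquad(0\le i<d).
\]
For $d=1$ this is the module $S_1$ above; in general $S_d$ is its $d$-th symmetric power, with $e_i$ standing
for $e_0^{d-i}e_1^{\,i}$. These modules appear when one decomposes tensor powers of $S_1$. For instance, in
$S_1\otimes S_1$ the element $e_1\otimes e_0-e_0\otimes e_1$ is killed by $y_1$ and $y_2$, by a computation
like \eqref{eq:toy}, and splits off a copy of $\kappa$, leaving $S_2$. The general statement is as follows.

\begin{lemma}\label{lem:tensor}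
$S_c\otimes S_d\cong S_{c+d}\oplus\kappa^{cd}$ for $c,d\ge1$.
\end{lemma}

\begin{proof}
$S_c\otimes S_d$ is the free module on $g_{ij}$ $(0\le i\le c,\ 0\le j\le d)$, where $g_{ij}$ stands for
$e_i\otimes e_j$, modulo the submodule $R$ generated by
\[
y_1g_{ij}+y_2g_{i+1,j}\quad(0\le i<c,\ 0\le j\le d)\qquad\text{and}\qquad
y_1g_{ij}+y_2g_{i,j+1}\quad(0\le i\le c,\ 0\le j<d).
\]
On the antidiagonal $i+j=m$, $0\le m\le c+d$, let $h_m$ be the element with the largest first index:
$h_m=g_{m,0}$ for $m\le c$ and $h_m=g_{c,m-c}$ for $m\ge c$. Let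
\[
u_{ij}=g_{i+1,j}-g_{i,j+1}\qquad(0\le i<c,\ 0\le j<d)
\]
be the differences of neighbors on the antidiagonals. On each antidiagonal, $h_m$ and the consecutive
differences are obtained from the elements $g_{i,m-i}$ by a triangular change of basis with diagonal entries
$\pm1$, whose inverse is given by telescoping:
\begin{equation}\label{eq:tele}
g_{ij}=h_m-\sum_{l=i}^{\min(c,m)-1}u_{l,m-l-1},\qquad m=i+j .
\end{equation}
So the $h_m$ and $u_{ij}$ form a basis of the free module. Let $R'$ be the submodule generated by the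
elements $y_1h_m+y_2h_{m+1}$ $(0\le m<c+d)$, $y_1u_{ij}$ and $y_2u_{ij}$. The quotient by $R'$ is
$S_{c+d}\oplus\kappa^{cd}$, so we must show $R=R'$.

$R'\subseteq R$: the element $y_1h_m+y_2h_{m+1}$ is one of the generators of $R$, of the first kind (with
$j=0$) for $m<c$ and of the second kind (with $i=c$) for $m\ge c$. Moreover
\begin{align*}
y_2u_{ij}&=(y_1g_{ij}+y_2g_{i+1,j})-(y_1g_{ij}+y_2g_{i,j+1}),\\
y_1u_{ij}&=(y_1g_{i+1,j}+y_2g_{i+1,j+1})-(y_1g_{i,j+1}+y_2g_{i+1,j+1}),
\end{align*}
and all four parentheses are generators of $R$.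

$R\subseteq R'$: by \eqref{eq:tele}, $g_{ij}$ differs from $h_{i+j}$ by a combination of elements $u$. So each
generator of $R$, of either kind, is $y_1h_m+y_2h_{m+1}$ with $m=i+j$ plus a combination of elements
$y_1u$ and $y_2u$.
\end{proof}

\begin{lemma}\label{lem:good}
$K$, $\kappa$ and all $S_d$ are good.
\end{lemma}

\begin{proof}
For the cyclic modules $K$ and $\kappa$, $\mathrm{Lie}$ is concentrated in degree $1$, where $j$ is the
identity. Now consider $S_d$; degree $1$ is again clear. We claim that in $\mathrm{Lie}(S_d)$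
\[
y_1[e_i,e_j]=y_2[e_i,e_j]=0\qquad(0\le i\le j\le d).
\]
Use induction on $j-i$; the case $i=j$ is trivial. If $i<j$, then
\[
y_1[e_i,e_j]=-y_2[e_{i+1},e_j]=0,\qquad y_2[e_i,e_j]=-y_1[e_i,e_{j-1}]=0
\]
by the relations of $S_d$ and the induction hypothesis. By (I), $\mathrm{Lie}^m(S_d)$ for $m\ge2$ is spanned
by left-normed brackets beginning with some $[e_i,e_j]$, so $\mathfrak a$ annihilates it. Since
$\mathrm{Lie}$ commutes with base change and $S_d/\mathfrak aS_d=\kappa^{d+1}$ (all relations of $S_d$ have
coefficients in $\mathfrak a$),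
\[
\mathrm{Lie}_K^m(S_d)=\mathrm{Lie}_K^m(S_d)\otimes_K\kappa=\mathrm{Lie}_\kappa^m(S_d/\mathfrak aS_d)
=\mathrm{Lie}_\kappa^m(\kappa^{d+1})\qquad(m\ge2).
\]
Under this identification the composite
$\mathrm{Lie}_K^m(S_d)\to T_K^m(S_d)\to T_\kappa^m(\kappa^{d+1})$ is the embedding (W) of a free Lie algebra
over $\kappa$. So $j$ is injective in degree $m$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:two}]
Let $\mathcal G=\{K,\ \kappa,\ S_d\ (d\ge1)\}$. Its members are good by Lemma~\ref{lem:good}. Tensoring with
$K$ changes nothing, $\kappa\otimes\kappa=\kappa$, $\kappa\otimes S_d\cong\kappa^{d+1}$, and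
$S_c\otimes S_d\cong S_{c+d}\oplus\kappa^{cd}$ by Lemma~\ref{lem:tensor}. So the tensor product of two members
is a finite direct sum of members, and by Lemma~\ref{lem:class} every direct sum of members is good. In
particular $M=S_1\oplus K^{(X\setminus\{x_1,x_2\})}$ is good, that is,
$\mathrm{Lie}_K(X\mid y_1x_1+y_2x_2=0)=\mathrm{Lie}(M)$ is special.
\end{proof}

\begin{thebibliography}{9}
\bibitem{BCS} L. A. Bokut, Yuqun Chen and K. P. Shum, \emph{Some new results on Gr\"obner-Shirshov bases},
arXiv:1102.0449 (2011).
\bibitem{B} Bourbaki, \emph{Lie Groups and Lie Algebras}, Ch.~II, \S3.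
\bibitem{J} Jacobson, \emph{Lie Algebras}, Ch.~V, \S7.
\end{thebibliography}

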